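\title{Minimizing geodesics and the cut locus in the solvable groups $G_\alpha$}

\begin{abstract}
For $\alpha>0$ let $G_\alpha$ be $\mathbb{R}^3$ with the left-invariant metric $e^{-2z}dx^2+e^{2\alpha z}dy^2+dz^2$; the space $G_1$ is Sol. The velocity of a typical geodesic, left-translated to the identity, moves periodically on the unit sphere. We prove that a typical geodesic segment minimizes length if and only if its length is at most this period, as was conjectured for $0<\alpha\le1$. We also determine all cut times, the injectivity radius $\pi\sqrt{2/\alpha}$, and the cut locus. The proof writes endpoints of geodesics as gradients of action integrals, reads the sign of the Jacobian of the exponential map from the Hessians of these integrals, and concludes with a degree argument. The analytic input is the monotonicity of the period, which follows from a Gamma function formula for its Laplace transform.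
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix a real number $\alpha>0$. Let $G_\alpha$ be the solvable Lie group with underlying set $\mathbb{R}^3$, group law
\[
(x,y,z)\ast(x',y',z')=(x+e^{z}x',\;y+e^{-\alpha z}y',\;z+z'),
\]
identity $o=(0,0,0)$, and Riemannian metric
\[
ds^2=e^{-2z}dx^2+e^{2\alpha z}dy^2+dz^2 .
\]
The vector fields $E_1=e^{z}\partial_x$, $E_2=e^{-\alpha z}\partial_y$, $E_3=\partial_z$ are left-invariant and orthonormal. Left translations are therefore isometries, $G_\alpha$ is homogeneous and complete, and it suffices to study geodesics that start at $o$. The space $G_1$ is Sol.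

Motion in the $x$-direction is cheap where $z$ is large, and motion in the $y$-direction is cheap where $z$ is small. A geodesic that advances in both directions alternates between climbing and descending. The question of this paper is for how long it can do so and still be a shortest path.

To make this precise, let $\gamma$ be a unit-speed geodesic and write $\gamma'=aE_1+bE_2+cE_3$. The point $(a,b,c)$ is the velocity left-translated to the unit sphere $S^2$ in the tangent space at $o$. The geodesic equations, recalled in Section~\ref{sec:well}, reduce to the \emph{reduced flow}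
\begin{equation}\label{eq:flow}
a'=ac,\qquad b'=-\alpha bc,\qquad c'=\alpha b^2-a^2
\end{equation}
on $S^2$. It conserves $|a|^\alpha|b|$, and its equilibria with $ab\neq0$ are the four points with $c=0$ and $a^2=\alpha b^2$. We write $V=(p,q,c_0)=(a(0),b(0),c(0))$ for the initial vector and $\gamma_V$ for the geodesic with $\gamma_V(0)=o$ and $\gamma_V'(0)=V$.

The vector $V$ and its geodesic are \emph{typical} if $pq\ne0$ and $V$ is not an equilibrium of \eqref{eq:flow}. The orbit of a typical $V$ under \eqref{eq:flow} is a closed loop (Lemma~\ref{lem:well}), and its least period $P(V)$ is the \emph{period} of the geodesic. Since the left-translated velocity repeats after time $P=P(V)$, we have $\gamma_V(t+P)=\gamma_V(P)\ast\gamma_V(t)$. We shall see that $\gamma_V(P)$ has the form $(X,Y,0)$, so the geodesic is invariant under the translation by $(X,Y,0)$: it spirals around a cylinder, and $P$ is the arc length of one turn of the spiral. A typical segment of length $T$ is \emph{small}, \emph{perfect} or \emph{large} according as $T<P$, $T=P$ or $T>P$. A segment is a \emph{minimizer}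 if its length equals the Riemannian distance $d$ between its endpoints.

It is conjectured in \cite{Coi} that, for $0<\alpha\le1$, a typical segment is a minimizer if and only if it is small or perfect. This is known for $\alpha=1$ and for $\alpha=1/2$. We prove it for all $\alpha$.

\begin{theorem}\label{thm:A}
For every $\alpha>0$, a typical geodesic segment in $G_\alpha$ is a minimizer if and only if it is small or perfect.
\end{theorem}

The proof does not use $\alpha\le1$. This is consistent with a symmetry: the group isomorphism $(x,y,z)\mapsto(\alpha y,\alpha x,-\alpha z)$ from $G_\alpha$ to $G_{1/\alpha}$ multiplies all lengths by $\alpha$.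

The second theorem describes all minimizers from $o$. The \emph{cut time} of a unit vector $V$ is $t_c(V)=\sup\{t>0: d(o,\gamma_V(t))=t\}\in(0,\infty]$. The \emph{cut locus} of $o$ is the set of points $\gamma_V(t_c(V))$ with $t_c(V)<\infty$, and the \emph{injectivity radius} of a complete manifold is the infimum of the cut times of all its unit vectors. Two points of a geodesic are \emph{conjugate} along it if a nonzero Jacobi field vanishes at both.

\begin{theorem}\label{thm:B}
Let $\alpha>0$ and $P_0=\pi\sqrt{2/\alpha}$.
\begin{enumerate}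
\item[(1)] The period $P(V)$ is a strictly decreasing function of $|p|^\alpha|q|$, and $P(V)>P_0$ for all typical $V$. It tends to $P_0$ at the equilibria with $pq\ne0$, and to $\infty$ as $pq\to0$.
\item[(2)] The cut time of a unit vector $V$ is $P(V)$ if $V$ is typical, $P_0$ if $V$ is an equilibrium with $pq\ne0$, and $\infty$ if $pq=0$. The injectivity radius of $G_\alpha$ is $\pi\sqrt{2/\alpha}$.
\item[(3)] Small segments are the unique minimizers between their endpoints and have no conjugate points. If $V=(p,q,c_0)$ is typical, the endpoint of the perfect segment of $V$ is joined to $o$ by exactly two minimizers, with initial vectors $(p,q,\pm c_0)$, if $c_0\neq0$, and by exactly one if $c_0=0$. In the latter case the endpoint is conjugate to $o$.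
\item[(4)] For $0<\theta<\pi/2$ let $N(\theta)=\int_0^Pb^2\,dt$ along the geodesic with $V=(\cos\theta,\sin\theta,0)$, where $P=P(V)$, and $P=P_0$ at the equilibrium $\tan^2\theta=1/\alpha$. Put
\[
\beta(\theta)=N(\theta)\Big(\frac{\alpha}{\cos\theta},\frac1{\sin\theta}\Big).
\]
The cut locus of $o$ is $\{(x,y,0):(|x|,|y|)=\lambda\beta(\theta),\ \lambda\ge1,\ 0<\theta<\pi/2\}$. Each ray of the open quadrant meets the curve $\beta$ exactly once.
\end{enumerate}
\end{theorem}

Three elementary computations, carried out in Section~\ref{sec:simple}, suggest these answers. Geodesics with $pq=0$ lie in hyperbolic planes and minimize forever. The equilibrium geodesics are straight lines in the plane $z=0$, with a conjugate point at time $P_0$. For typical $V$, the geodesics with initial vectors $(p,q,c_0)$ and $(p,q,-c_0)$ meet again at time $P$, so $t_c(V)\le P(V)$. The simplest guess is that nothing interferes earlier, and the limits in part (1) say that the guess $t_c=P$ joins up with the two exceptional cases.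

The content of Theorem~\ref{thm:A} is the lower bound $t_c\ge P$. A minimizer from $o$ to a given point exists, and by the upper bound it is not large. So it is enough to show that a generic point is the endpoint of \emph{only one} small segment, for then that segment is the minimizer. We prove this injectivity by showing that the exponential map, restricted to suitable small segments, is proper, has Jacobian of one sign, and has degree one (Section~\ref{sec:degree}). The sign of the Jacobian is the main point. At a fixed final height, the horizontal coordinates of the endpoint are the gradient in $(p,q)$ of an action integral, so the Jacobian is a Hessian determinant. Section~\ref{sec:model} shows this mechanism in the hyperbolic plane, where everything is explicit. Sections~\ref{sec:action}--\ref{sec:hess} determine the signatures of the Hessians in $G_\alpha$; they all depend on the monotonicity of the period, proved in Section~\ref{sec:period}.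

\section{Geodesics as motion in a potential well}\label{sec:well}

The Euler--Lagrange equations of $\frac12(e^{-2z}x'^2+e^{2\alpha z}y'^2+z'^2)$ say that $e^{-2z}x'$ and $e^{2\alpha z}y'$ are constant and that $z''=-e^{-2z}x'^2+\alpha e^{2\alpha z}y'^2$. We have $a=e^{-z}x'$, $b=e^{\alpha z}y'$, $c=z'$. For $\gamma_V$ with $V=(p,q,c_0)$ the two constants are $p$ and $q$, so $a=pe^z$ and $b=qe^{-\alpha z}$. Differentiating gives \eqref{eq:flow}. With
\[
U(z)=p^2e^{2z}+q^2e^{-2\alpha z}
\]
we have $a^2+b^2=U(z)$, and the equations become
\begin{equation}\label{eq:motion}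
x'=pe^{2z},\qquad y'=qe^{-2\alpha z},\qquad z'=c,\qquad c^2=1-U(z),\qquad c'=-\tfrac12U'(z).
\end{equation}
The height $z$ moves like a particle in the potential $U$, and $x$ and $y$ are obtained by integration. In particular the signs of $x(t)$ and $y(t)$ for $t>0$ are those of $p$ and $q$.

The reflections $(x,y,z)\mapsto(\pm x,\pm y,z)$ are isometries that fix $o$, act on initial vectors by $(p,q,c_0)\mapsto(\pm p,\pm q,c_0)$, and preserve $U$. So when $pq\neq0$ we may assume $p,q>0$. Then $U$ is strictly convex and tends to $\infty$ at both ends; this is where $\alpha>0$ enters. Put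
\[
m=p^\alpha q,\qquad w=\log m,\qquad m_{\max}=e^{w_0}=\alpha^{\alpha/2}(1+\alpha)^{-(1+\alpha)/2},
\]
and $W=\{(p,q):p,q>0,\ p^\alpha q<m_{\max}\}$. Replacing $z$ by $z+s$ in $U$ amounts to the \emph{shift} $(p,q)\mapsto(pe^s,qe^{-\alpha s})$, which preserves $m$. The shift with $s=-\log p$ takes $(p,q)$ to $(1,e^w)$, so up to translation the well $U$ depends only on $w$.

\begin{lemma}\label{lem:well}
Let $p,q>0$.
\begin{enumerate}
\item[(a)] $\min U=(m/m_{\max})^{2/(1+\alpha)}$. Thus $\min U<1$ if and only if $(p,q)\in W$.
\item[(b)] A unit vector $V=(p,q,c_0)$ is typical if and only if $(p,q)\in W$; otherwise it is the equilibrium, and $m=m_{\max}$.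
\item[(c)] For $(p,q)\in W$ let $\{U\le1\}=[z_-,z_+]$ and $g=\sqrt{1-U}$ on this interval. If $V=(p,q,c_0)$ is typical, then $z_-\le0\le z_+$, the height $z$ of $\gamma_V$ oscillates between $z_-$ and $z_+$, and the orbit of $V$ is closed with least period
\begin{equation}\label{eq:period}
P=2\int_{z_-}^{z_+}\frac{d\zeta}{g(\zeta)} .
\end{equation}
The function $c$ has exactly two zeros in each half-open time interval of length $P$, one with $z=z_+$ and one with $z=z_-$, and both are simple. For continuous $\varphi$,
\begin{equation}\label{eq:average}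
\int_0^P\varphi(z(t))\,dt=2\int_{z_-}^{z_+}\frac{\varphi(\zeta)}{g(\zeta)}\,d\zeta .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Shift the minimum of $U$ to $0$. Then $U'(0)=0$ gives $p^2=\alpha q^2$, so $\min U=(1+\alpha)q^2$ and $m=\alpha^{\alpha/2}q^{1+\alpha}$, that is, $m/m_{\max}=\big((1+\alpha)q^2\big)^{(1+\alpha)/2}$.

(b) We have $\min U\le U(0)=1-c_0^2\le1$. So $\min U=1$ holds exactly when $c_0=0$ and $U'(0)=0$, which are the equations $c_0=0$, $p^2=\alpha q^2$ of the equilibrium.

(c) By \eqref{eq:motion}, $z$ stays in $[z_-,z_+]$, and $c=0$ exactly when $z=z_\pm$. By strict convexity $U'(z_-)<0<U'(z_+)$, so $c'\neq0$ at these times and $c$ changes sign. Between zeros of $c$ the height is monotone with $dt=|dz|/g$, and $1/g$ is integrable on $[z_-,z_+]$ because $1-U$ has simple zeros at the ends. So $z$ runs from one end of the interval to the other in time $\int_{z_-}^{z_+}d\zeta/g$, and then back. The point $(a,b,c)$ determines and is determined by $(z,c)$, which first returns to its initial value after $z$ has covered the interval once upward and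 once downward. This gives \eqref{eq:period} and \eqref{eq:average}.
\end{proof}

The zeros of $c$ are the \emph{turning times}. We use \eqref{eq:period} to define $P$ on all of $W$, including points with $p^2+q^2>1$, which do not come from unit vectors. By shift invariance $P$ is a function of $w\in(-\infty,w_0)$.

A geodesic turns at the top because the term $a^2$ in $c'=\alpha b^2-a^2$ dominates, and then it moves fast in $x$. The next lemma quantifies this; it will control geodesics whose endpoints are bounded.

\begin{lemma}\label{lem:turn}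
Let $V$ be typical with $p,q>0$, let $s$ be a turning time, and let $|\tau-s|\le1$.
\begin{enumerate}
\item[(a)] If $z(s)=z_+$, then $x'(\tau)\ge e^{-2}\sqrt{\alpha/(1+\alpha)}\;e^{z_+}$.
\item[(b)] If $z(s)=z_-$, then $y'(\tau)\ge e^{-2\alpha}(1+\alpha)^{-1/2}e^{-\alpha z_-}$ and $b(\tau)^2\ge e^{-2\alpha|\tau-s|}/(1+\alpha)$.
\end{enumerate}
\end{lemma}

\begin{proof}
At time $s$ we have $a^2+b^2=1$. If $z(s)=z_+$, then $\alpha b^2-a^2=c'<0$, so $a(s)^2>\alpha/(1+\alpha)$, and $x'(s)=a(s)e^{z_+}$. If $z(s)=z_-$, then $\alpha b^2-a^2>0$, so $b(s)^2>1/(1+\alpha)$, and $y'(s)=b(s)e^{-\alpha z_-}$. The logarithmic derivatives of $x'$, $y'$ and $b^2$ are $2c$, $-2\alpha c$ and $-2\alpha c$, and $|c|\le1$.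
\end{proof}

\section{The simplest cases, and large segments}\label{sec:simple}

We use the following standard facts about a complete Riemannian manifold.
\begin{enumerate}
\item[(R1)] Any two points are joined by a minimizing geodesic (Hopf--Rinow).
\item[(R2)] Subsegments of minimizers are minimizers, and the condition $d(o,\gamma_V(t))=t$ is closed in $(V,t)$. Hence $\gamma_V|_{[0,T]}$ is a minimizer if and only if $T\le t_c(V)$.
\item[(R3)] A piecewise smooth unit-speed curve whose length is the distance between its endpoints is a smooth geodesic. Two geodesics that agree on an interval agree everywhere.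
\item[(R4)] If $V_\epsilon$ is a smooth curve in $S^2$ with $V_0=V$ and $\partial_\epsilon V_\epsilon|_0\ne0$, then $t\mapsto\partial_\epsilon\gamma_{V_\epsilon}(t)|_0$ is a nonzero Jacobi field along $\gamma_V$ that vanishes at $t=0$. If $\gamma_V(T)$ is conjugate to $o$ along $\gamma_V$, then $t_c(V)\le T$.
\item[(R5)] If $T<t_c(V)$, then $\gamma_V|_{[0,T]}$ is the unique minimizer between its endpoints and contains no point conjugate to $o$ \cite[Ch.~13, \S2]{dC}.
\end{enumerate}

\begin{proposition}\label{prop:planes}
If $pq=0$, then $t_c(V)=\infty$.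
\end{proposition}

\begin{proof}
Let $q=0$. Then $y\equiv0$, and the equations for $x$ and $z$ are the geodesic equations of the plane $y=0$ with its induced metric $e^{-2z}dx^2+dz^2=(dx^2+du^2)/u^2$, $u=e^z$. This is the hyperbolic plane, in which every geodesic segment minimizes. The projection $(x,y,z)\mapsto(x,0,z)$ does not increase lengths, so a shorter curve in $G_\alpha$ would project to a shorter curve in the plane. If $p=0$, use the plane $x=0$, whose metric is $(dy^2+du^2)/(\alpha u)^2$ with $u=e^{-\alpha z}/\alpha$, and the projection $(x,y,z)\mapsto(0,y,z)$.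
\end{proof}

\begin{proposition}\label{prop:equil}
Let $V=(p,q,0)$ be the equilibrium with $p,q>0$, so $p^2=\frac{\alpha}{1+\alpha}$ and $q^2=\frac1{1+\alpha}$. Then $\gamma_V(t)=(pt,qt,0)$, the point $\gamma_V(P_0)$ is conjugate to $o$, and $t_c(V)\le P_0$.
\end{proposition}

\begin{proof}
Here $c\equiv0$, so $z\equiv0$, $x'=p$ and $y'=q$. Take $V_\epsilon=(p\sqrt{1-\epsilon^2},q\sqrt{1-\epsilon^2},\epsilon)$ and let $(\delta x,\delta y,\delta z)$ be the Jacobi field of (R4). The first two components of $V_\epsilon$ have derivative $0$ at $\epsilon=0$, so linearizing \eqref{eq:motion} along $z\equiv0$ gives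
\[
\delta z''=-\tfrac12U''(0)\,\delta z,\qquad \delta x'=2p\,\delta z,\qquad \delta y'=-2\alpha q\,\delta z,
\]
with $\frac12U''(0)=2p^2+2\alpha^2q^2=2\alpha$, $\delta z(0)=0$, $\delta z'(0)=1$. Hence $\delta z=\sin(\sqrt{2\alpha}\,t)/\sqrt{2\alpha}$, while $\delta x$ and $\delta y$ are multiples of $\int_0^t\delta z=(1-\cos(\sqrt{2\alpha}\,t))/(2\alpha)$. All three vanish at $t=2\pi/\sqrt{2\alpha}=P_0$. Now apply (R4).
\end{proof}

\begin{proposition}\label{prop:large}
Let $V=(p,q,c_0)$ be typical with $p,q>0$, and $V'=(p,q,-c_0)$. Then $P(V')=P(V)=P$ and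
\begin{equation}\label{eq:perfectend}
\gamma_V(P)=\gamma_{V'}(P)=\Big(2p\int_{z_-}^{z_+}\frac{e^{2\zeta}}{g}\,d\zeta,\ 2q\int_{z_-}^{z_+}\frac{e^{-2\alpha\zeta}}{g}\,d\zeta,\ 0\Big).
\end{equation}
Large segments are not minimizers.
\end{proposition}

\begin{proof}
The vectors $V$ and $V'$ have the same potential $U$, hence the same period. Since $a=pe^z$ is $P$-periodic, $z(P)=0$, and \eqref{eq:motion} and \eqref{eq:average} give the other two coordinates.

Let $T>P$ and suppose that $\gamma_V|_{[0,T]}$ is a minimizer. If $c_0\ne0$, then $\gamma_{V'}|_{[0,P]}$ followed by $\gamma_V|_{[P,T]}$ has the same length and the same endpoints. By (R3) it is a smooth geodesic, and it agrees with $\gamma_V$ on $[P,T]$, so $\gamma_{V'}=\gamma_V$. This contradicts $V'\neq V$. If $c_0=0$, choose $\varepsilon>0$ with $T-\varepsilon>P$ and $c(\varepsilon)\ne0$. The subsegment on $[\varepsilon,T]$ is a left translate of the segment of length $T-\varepsilon$ with initial vector $(a(\varepsilon),b(\varepsilon),c(\varepsilon))$, which lies on the orbit of $V$ and has period $P$. That segment is large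 and, by the first case, not a minimizer; this contradicts (R2). The reflections give the other signs of $p$ and $q$.
\end{proof}

\section{A model: the hyperbolic plane $y=0$}\label{sec:model}

We count the geodesics from $o$ to a point $(X,0,Z)$ with $X,Z>0$ inside the plane $y=0$, in a way that will carry over to $G_\alpha$. Here $q=0$, $p>0$, $g(\zeta)=\sqrt{1-p^2e^{2\zeta}}$, and there is a single turning height $z_+=-\log p$. Since $c'=-a^2<0$, a geodesic that reaches the height $Z>0$ has $c_0>0$ and $p\le e^{-Z}$, and it arrives either rising or after one turn. Along the path $dx=pe^{2z}|dz|/g$, and $pe^{2\zeta}/g=-\partial_\zeta h$ with $h(\zeta)=g/p=\sqrt{p^{-2}-e^{2\zeta}}$. So the $x$-coordinate on arrival is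
\[
X_0(p)=h(0)-h(Z)=\frac{e^{2Z}-1}{h(0)+h(Z)}\quad\text{(no turn)},\qquad X_1(p)=h(0)+h(Z)\quad\text{(one turn)}.
\]
Since $h$ decreases in $p$, the function $X_0$ increases from $0$ to $\sqrt{e^{2Z}-1}$ on $(0,e^{-Z}]$, and $X_1$ decreases from $\infty$ to the same value. Every $X>0$ is reached exactly once.

Three features of this computation are the plan of the general proof.

\emph{The endpoint is a derivative of an action.} Since $pe^{2\zeta}/g=-\partial_pg$, we have $X_0=-\partial_p\int_0^Zg\,d\zeta$. For the turning path put $K(z)=\int_z^{z_+}g\,d\zeta$. The substitution $\sigma=\zeta+\log p$ gives $K(z)=\int_{z+\log p}^0\sqrt{1-e^{2\sigma}}\,d\sigma$, so $\partial_pK(z)=-h(z)$ and $X_1=-\partial_p\big(K(0)+K(Z)\big)$. In both cases $X=-\partial_pI$, where $I=\int g\,|dz|$ along the path.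

\emph{A turn reverses the convexity.} The integrand $g$ is concave in $p$, and so is $\int_0^Zg\,d\zeta$. But $\partial_p^2K(z)=-\partial_ph(z)=p^{-3}/h(z)>0$. The action up to a turning point is convex in $p$, because the turning point moves with $p$ and $g$ has a square-root singularity there.

\emph{The Jacobian keeps its sign.} The form $dp/c_0$ is a length form on the unit circle $p^2+c_0^2=1$. Where $c(t)\neq0$ we may use $(p,Z)$ instead of $(p,t)$ as coordinates, and
\[
dX\wedge dZ=\partial_pX\,dp\wedge dZ=c_0\,c(t)\,\partial_pX\ \frac{dp}{c_0}\wedge dt .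
\]
A turn changes the sign of $c_0c(t)$ and the sign of $\partial_pX$, so the product is positive on both branches.

In $G_\alpha$ the number $\partial_pX$ becomes the determinant of a $2\times2$ Hessian, the well has two turning points, and a small segment can turn twice. We shall show that the Hessian is negative definite with no turn, indefinite after one turn, and positive definite after two. The count by monotonicity is replaced by a degree.

\section{Action integrals}\label{sec:action}

For $(p,q)\in W$ and $z\in(z_-,z_+)$ put
\[
K_+(z)=\int_z^{z_+}g\,d\zeta,\qquad K_-(z)=\int_{z_-}^zg\,d\zeta,\qquad A=2\int_{z_-}^{z_+}g\,d\zeta=2\big(K_+(z)+K_-(z)\big).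
\]
For fixed $z$, the functions $K_\pm(z)$ are defined on the open set $W_z=\{p,q>0:U(z)<1\}\subset W$. Gradients and Hessians are always taken in $(p,q)$ with $z$ fixed. Because the limits $z_\pm$ move and the derivatives of $g$ blow up there, smoothness needs an argument.

\begin{lemma}\label{lem:smooth}
For fixed $z$ and $k\in\mathbb{R}$, the functions $K_\pm(z)$, $\int_z^{z_+}e^{k\zeta}g^{-1}d\zeta$ and $\int_{z_-}^ze^{k\zeta}g^{-1}d\zeta$ are smooth on $W_z$, and
\begin{equation}\label{eq:dK}
\partial_pK_+(z)=-p\int_z^{z_+}\frac{e^{2\zeta}}g\,d\zeta,\qquad \partial_qK_+(z)=-q\int_z^{z_+}\frac{e^{-2\alpha\zeta}}g\,d\zeta .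
\end{equation}
The same formulas hold for $K_-(z)$ with integrals over $[z_-,z]$. The functions $A$ and $P$ are smooth on $W$.
\end{lemma}

\begin{proof}
\emph{Smoothness.} At a given point of $W_z$ fix $z_1\in(z,z_+)$ with $U'(z_1)>0$. The inequalities $U(z)<1$, $U(z_1)<1$, $U'(z_1)>0$ persist for nearby $(p,q)$. By convexity $U<1$ on $[z,z_1]$, so the integrals over $[z,z_1]$ have smooth integrands, and $U'>0$ on $[z_1,\infty)$. For $r\in[0,1]$ let $\zeta=\zeta(r;p,q)\ge z_1$ be the solution of $U(\zeta)=1-r^2(1-U(z_1))$. It is smooth by the implicit function theorem. With $r$ as the variable, $g=r\sqrt{1-U(z_1)}$ and $U'(\zeta)\,d\zeta=-2r(1-U(z_1))\,dr$, so the singularity cancels: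
\[
\int_{z_1}^{z_+}\frac{e^{k\zeta}}g\,d\zeta=2\sqrt{1-U(z_1)}\int_0^1\frac{e^{k\zeta}}{U'(\zeta)}\,dr,\qquad \int_{z_1}^{z_+}g\,d\zeta=2(1-U(z_1))^{3/2}\int_0^1\frac{r^2}{U'(\zeta)}\,dr .
\]
Both right sides are smooth in $(p,q)$. At $z_-$ one fixes $z_1\in(z_-,z)$ with $U'(z_1)<0$, solves for $\zeta\le z_1$, and obtains the same formulas with $|U'|$ in place of $U'$. Since the sets $W_z$ cover $W$, the functions $A$ and $P$ are smooth.

\emph{Derivatives.} On $W_z$ we have $K_+(z)=\int_z^\infty(1-U(\zeta))_+^{1/2}d\zeta$, where $t_+=\max(t,0)$. For fixed $\zeta$ and $q$, the function $p\mapsto(1-U(\zeta))_+^{1/2}$ is continuous, monotone, and $C^1$ off one point. So it is the integral of its derivative, which is $-pe^{2\zeta}/g$ where $U(\zeta)<1$ and $0$ where $U(\zeta)>1$. The derivative has one sign, so Tonelli's theorem gives, for $p_0,p_1$ close together,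
\[
K_+(z)\Big|_{p_0}^{p_1}=-\int_{p_0}^{p_1}p\int_z^{z_+}\frac{e^{2\zeta}}g\,d\zeta\,dp .
\]
The inner integral is continuous in $p$, which proves the first formula in \eqref{eq:dK}. For the second, the derivative in $q$ is $-qe^{-2\alpha\zeta}/g$; for $K_-$, integrate over $(-\infty,z]$.
\end{proof}

By shift invariance $A=f(w)$, where $f(w)=A(1,e^w)$ is smooth on $(-\infty,w_0)$. Since $w=\alpha\log p+\log q$, we have $pA_p=\alpha f'$ and $qA_q=f'$. Adding \eqref{eq:dK} and its analogue for $K_-$ gives
\begin{equation}\label{eq:dA}
-A_p=2p\int_{z_-}^{z_+}\frac{e^{2\zeta}}g\,d\zeta,\qquad -A_q=2q\int_{z_-}^{z_+}\frac{e^{-2\alpha\zeta}}g\,d\zeta .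
\end{equation}
In particular $f'<0$, and the endpoint \eqref{eq:perfectend} of a perfect segment is $(-A_p,-A_q,0)$. Writing $1=g^2+U$ in the numerator of \eqref{eq:period} and using \eqref{eq:dA}, we get $P=A-pA_p-qA_q$, that is,
\begin{equation}\label{eq:Pf}
P=f-(1+\alpha)f',\qquad P'=f'-(1+\alpha)f'' .
\end{equation}
The second identity ties the second derivatives of $A$ to the monotonicity of the period.

\section{Monotonicity of the period}\label{sec:period}

\begin{proposition}\label{prop:period}
$P'(w)<0$ on $(-\infty,w_0)$. Moreover $P\to P_0=\pi\sqrt{2/\alpha}$ as $w\to w_0$, and $P\to\infty$ as $w\to-\infty$.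
\end{proposition}

\begin{example}[Sol]
Let $\alpha=1$. After a shift $p=q$, and $U=k\cosh2z$ with $k=2m\in(0,1)$. Then $1-U=(1-k)-2k\sinh^2z$, and the substitution $\sinh z=\sqrt{(1-k)/(2k)}\,\sin\phi$ gives
\[
P=4\int_0^{\pi/2}\frac{d\phi}{\sqrt{2k+(1-k)\sin^2\phi}}=4\int_0^{\pi/2}\frac{d\phi}{\sqrt{\sin^2\phi+k(2-\sin^2\phi)}} .
\]
The integrand is strictly decreasing in $k$. The limit as $k\to1$ is $\pi\sqrt2$, and the limit as $k\to0$ is $4\int_0^{\pi/2}d\phi/\sin\phi=\infty$.
\end{example}

This substitution uses the symmetry of $\cosh$, which is lost for $\alpha\ne1$. What survives is that $P(w)$ is the integral of $(1-a^2-b^2)^{-1/2}$ over the level curve $a^\alpha b=e^w$. Integrating against $e^{sw}=(a^\alpha b)^s$ therefore produces a Dirichlet integral, so the Laplace transform of $P$ is a ratio of Gamma functions. To extract monotonicity, let $\Phi$ be the Laplace transform of $\Pi(x)=P(w_0-x)$. Formally $s\Phi(s)-\Pi(0+)$ is the transform of $\Pi'$, and we want it to be the transform of a positive function. Logarithms of Gamma functions have convenient integral representations,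 and we show that $\log(s\Phi)$ is a constant plus the transform of a positive function $\nu$. Exponentiation preserves positivity, since products of transforms are transforms of convolutions.

We recall the classical formulas. For $A_1,A_2,A_3>0$, Dirichlet's integral is
\[
\iint_{u,v>0,\ u+v<1}u^{A_1-1}v^{A_2-1}(1-u-v)^{A_3-1}du\,dv=\frac{\Gamma(A_1)\Gamma(A_2)\Gamma(A_3)}{\Gamma(A_1+A_2+A_3)} .
\]
For $\psi=\Gamma'/\Gamma$ and $y>0$, Gauss's formula is $\psi(y)=\int_0^\infty\big(\frac{e^{-t}}t-\frac{e^{-yt}}{1-e^{-t}}\big)dt$. Subtracting $\log y=\int_0^\infty\frac{e^{-t}-e^{-yt}}t\,dt$ from this formula at $y$ and at $y+\frac12$, and using $e^{-t/2}/(1-e^{-t})=1/(2\sinh(t/2))$, we get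
\begin{align}
\psi(y)&=\log y+\int_0^\infty\Big(\frac1t-\frac1{1-e^{-t}}\Big)e^{-yt}dt,\label{eq:psi1}\\
\psi(y+\tfrac12)&=\log y+\int_0^\infty\Big(\frac1t-\frac1{2\sinh(t/2)}\Big)e^{-yt}dt .\label{eq:psi2}
\end{align}
The brackets are bounded on $(0,\infty)$. Finally, two nonnegative continuous functions on $(0,\infty)$ with the same finite Laplace transform for all $s>0$ are equal.

\begin{proof}[Proof of Proposition~\ref{prop:period}]
For $x>0$ and $s>0$ put $\Pi(x)=P(w_0-x)$ and $\Phi(s)=\int_0^\infty\Pi(x)e^{-sx}dx$.

\emph{The transform.} Compute $P(w)$ with $p=1$, $q=e^w$, and set $a=e^z$, $b=e^{w-\alpha z}$, so that $U=a^2+b^2$. The map $(z,w)\mapsto(\log a,\log b)$ is linear with determinant $1$. By Tonelli's theorem and Dirichlet's integral with $u=a^2$, $v=b^2$,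
\begin{equation}\label{eq:laplace}
e^{sw_0}\Phi(s)=\int_{-\infty}^{w_0}Pe^{sw}dw=2\iint_{\substack{a,b>0\\ a^2+b^2<1}}\frac{(a^\alpha b)^s}{\sqrt{1-a^2-b^2}}\,\frac{da\,db}{ab}=\frac{\sqrt\pi}2\,\frac{\Gamma(\frac{\alpha s}2)\Gamma(\frac s2)}{\Gamma(\frac{(1+\alpha)s}2+\frac12)} .
\end{equation}

\emph{The logarithmic derivative.} From \eqref{eq:laplace},
\[
\frac{d}{ds}\log(s\Phi)=\frac1s-w_0+\frac\alpha2\psi\Big(\frac{\alpha s}2\Big)+\frac12\psi\Big(\frac s2\Big)-\frac{1+\alpha}2\psi\Big(\frac{(1+\alpha)s}2+\frac12\Big).
\]
Insert \eqref{eq:psi1} twice and \eqref{eq:psi2} once. The logarithms sum to $\frac\alpha2\log\alpha-\frac{1+\alpha}2\log(1+\alpha)=w_0$, the multiples of $\log(s/2)$ canceling, and this removes the term $-w_0$. In the three integrals substitute $t=2\tau/\alpha$, $t=2\tau$ and $t=2\tau/(1+\alpha)$. Each exponential becomes $e^{-s\tau}$, each prefactor is absorbed by $dt$, and the integrands become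
\[
\frac{\alpha}{2\tau}-\frac1{1-e^{-2\tau/\alpha}},\qquad \frac1{2\tau}-\frac1{1-e^{-2\tau}},\qquad -\frac{1+\alpha}{2\tau}+\frac1{2\sinh(\tau/(1+\alpha))} .
\]
The terms in $1/\tau$ cancel. With $\frac1s=\int_0^\infty e^{-s\tau}d\tau$ and $\frac1{1-e^{-2y}}=\frac12(1+\coth y)$, the constants $1-\frac12-\frac12$ cancel too, and
\begin{equation}\label{eq:logder}
\frac{d}{ds}\log(s\Phi)=-\int_0^\infty\tau\nu(\tau)e^{-s\tau}d\tau,\qquad \nu(\tau)=\frac1{2\tau}\Big[\coth\frac\tau\alpha+\coth\tau-\frac1{\sinh(\tau/(1+\alpha))}\Big].
\end{equation}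

\emph{Properties of $\nu$.} For $y>0$ we have $\coth y>1/y$ and $\sinh y>y$. So the bracket exceeds $\frac\alpha\tau+\frac1\tau-\frac{1+\alpha}\tau=0$, and $\nu>0$. Since $\coth y$ and $1/\sinh y$ equal $1/y+O(y)$ at $0$, the bracket is $O(\tau)$ there; it tends to $2$ at infinity. Hence $\nu$ is continuous, bounded by some $B$, and $\nu(\tau)\sim1/\tau$ as $\tau\to\infty$.

\emph{Inversion.} Let $L(s)=\int_0^\infty\nu(\tau)e^{-s\tau}d\tau$. The right side of \eqref{eq:logder} is $L'(s)$, so $s\Phi(s)=Ce^{L(s)}$ for a constant $C>0$. Let $\nu^{*k}$ be the $k$-fold convolution on $(0,\infty)$, where $(\varphi*\chi)(x)=\int_0^x\varphi(x-\tau)\chi(\tau)\,d\tau$; its Laplace transform is $L^k$. By induction $0\le\nu^{*k}(x)\le B^kx^{k-1}/(k-1)!$, so $\rho=\sum_{k\ge1}\nu^{*k}/k!$ converges locally uniformly, is continuous, and satisfies $\rho\ge\nu$. All terms are nonnegative, so the transform may be taken termwise, and $e^{L(s)}=1+\int_0^\infty\rho(x)e^{-sx}dx$. Dividing by $s$ corresponds to integration from $0$, so $\Phi$ is the transform of $C(1+\int_0^x\rho)$. By uniqueness,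
\[
\Pi(x)=C\Big(1+\int_0^x\rho(\tau)\,d\tau\Big).
\]
Thus $\Pi'=C\rho\ge C\nu>0$, $\Pi(0+)=C$, and $\Pi(x)\ge C\int_0^x\nu\to\infty$ as $x\to\infty$.

\emph{The constant.} Since $0\le L(s)\le B/s$, we have $C=\lim_{s\to\infty}s\Phi(s)$. Use Stirling's formula in the forms $\Gamma(u)\sim\sqrt{2\pi}\,u^{u-1/2}e^{-u}$ and $\Gamma(u+\frac12)\sim\sqrt{2\pi}\,u^ue^{-u}$. In the ratio of Gamma functions in \eqref{eq:laplace} the factors $e^{-u}$ cancel, and the ratio is asymptotic to
\[
\sqrt{2\pi}\;\alpha^{\alpha s/2}(1+\alpha)^{-(1+\alpha)s/2}\,\alpha^{-1/2}\Big(\frac s2\Big)^{-1}=\sqrt{2\pi}\;e^{sw_0}\alpha^{-1/2}\,\frac2s .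
\]
Hence $C=\frac{\sqrt\pi}2\cdot\sqrt{2\pi}\cdot2\alpha^{-1/2}=\pi\sqrt{2/\alpha}$.
\end{proof}

\section{Hessians of the actions}\label{sec:hess}

Away from turning points the action is concave. For fixed $\zeta$, $U(\zeta)$ is a positive definite quadratic form in $(p,q)$, so where $U(\zeta)<1$,
\begin{equation}\label{eq:concave}
\operatorname{Hess}g=-\frac{\operatorname{Hess}U}{2g}-\frac{\nabla U\,\nabla U^{T}}{4g^3}\quad\text{is negative definite.}
\end{equation}
The action over a full period, which passes both turning points, has the opposite sign.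

\begin{lemma}\label{lem:convex}
$\operatorname{Hess}A$ is positive definite on $W$, and $\det\operatorname{Hess}A=\alpha f'P'/(p^2q^2)$.
\end{lemma}

\begin{proof}
From $A_p=\alpha f'/p$ and $A_q=f'/q$ we get
\[
A_{pp}=\frac{\alpha^2f''-\alpha f'}{p^2},\qquad A_{pq}=\frac{\alpha f''}{pq},\qquad A_{qq}=\frac{f''-f'}{q^2} .
\]
Hence $p^2q^2\det\operatorname{Hess}A=(\alpha^2f''-\alpha f')(f''-f')-\alpha^2f''^2=\alpha f'\big(f'-(1+\alpha)f''\big)=\alpha f'P'$ by \eqref{eq:Pf}. This is positive, because $f'<0$ and $P'<0$. Also $P'<0$ gives $f''>f'/(1+\alpha)>f'$, so $A_{qq}>0$.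
\end{proof}

For a segment with one turn at $z_+$ the action will be $K_+(0)+K_+(Z)$, and we must show that its Hessian is indefinite. Knowing that each summand is indefinite is not enough; we need a negative and a positive direction common to both. Differentiating $K_+$ twice under the integral sign produces $g^{-3}$, which is not integrable at $z_+$, so \eqref{eq:concave} cannot be integrated in general. There is one exception. If $(p,q)$ moves along the ellipse $p^2e^{2z_+}+q^2e^{-2\alpha z_+}=1$, the upper turning point does not move, the variation of $U$ vanishes at $z_+$, and the integral converges. The tangent to this ellipse is the negative direction, and it does not depend on $z$. The positive direction comes from the ellipse for $z_-$ and the convexity of $A$.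

\begin{lemma}\label{lem:key}
Fix $(p,q)\in W$ and put $v_\pm=\big(\frac{e^{-2z_\pm}}{2p},-\frac{e^{2\alpha z_\pm}}{2q}\big)$. For all $z\in(z_-,z_+)$,
\begin{align*}
\operatorname{Hess}K_+(z)(v_+,v_+)&<0<\operatorname{Hess}K_+(z)(v_-,v_-),\\
\operatorname{Hess}K_-(z)(v_-,v_-)&<0<\operatorname{Hess}K_-(z)(v_+,v_+).
\end{align*}
\end{lemma}

\begin{proof}
Let $\mu=e^{-2z_+}$, $\kappa=e^{2\alpha z_+}$, and consider the curve $p(\varepsilon)=\sqrt{p^2+\varepsilon\mu}$, $q(\varepsilon)=\sqrt{q^2-\varepsilon\kappa}$. Then $(p'(0),q'(0))=v_+$, $p''(0)=-\mu^2/(4p^3)$ and $q''(0)=-\kappa^2/(4q^3)$. The potential along the curve is $U_\varepsilon=U+\varepsilon\Delta$ with $\Delta(\zeta)=\mu e^{2\zeta}-\kappa e^{-2\alpha\zeta}$, and $\Delta(z_+)=0$.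

Fix $z$. On $[z,z_+]$ the function $1-U$ is concave, positive at $z$ and zero at $z_+$, so $1-U(\zeta)\ge k(z_+-\zeta)$ with $k=(1-U(z))/(z_+-z)>0$. Also $|\Delta(\zeta)|\le k'(z_+-\zeta)$ for some $k'$. For $|\varepsilon|\le k/(2k')$ we get $1-U_\varepsilon\ge\frac k2(z_+-\zeta)$ on $[z,z_+]$, and $U_\varepsilon(z_+)=1$. So $z_+$ is the upper turning point of $U_\varepsilon$, and along the curve
\[
K_+(z)=\int_z^{z_+}\sqrt{1-U-\varepsilon\Delta}\,d\zeta
\]
with fixed limits. The first two $\varepsilon$-derivatives of the integrand are $-\frac12\Delta(1-U_\varepsilon)^{-1/2}$ and $-\frac14\Delta^2(1-U_\varepsilon)^{-3/2}$. Both are bounded by a constant times $(z_+-\zeta)^{1/2}$, uniformly in $\varepsilon$, so we may differentiate under the integral: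
\[
\frac{d^2}{d\varepsilon^2}\Big|_0K_+(z)=-\frac14\int_z^{z_+}\frac{\Delta^2}{g^3}\,d\zeta .
\]
By the chain rule the left side is $\operatorname{Hess}K_+(z)(v_+,v_+)+\partial_pK_+\,p''(0)+\partial_qK_+\,q''(0)$. The last two terms are positive by \eqref{eq:dK}, and explicitly
\[
\operatorname{Hess}K_+(z)(v_+,v_+)=-\frac14\int_z^{z_+}\frac{\Delta^2}{g^3}\,d\zeta-\frac14\int_z^{z_+}\Big(\frac{\mu^2e^{2\zeta}}{p^2}+\frac{\kappa^2e^{-2\alpha\zeta}}{q^2}\Big)\frac{d\zeta}g<0 .
\]
For $K_-$ take $\mu=e^{-2z_-}$, $\kappa=e^{2\alpha z_-}$. Then the curve has velocity $v_-$, $\Delta(z_-)=0$, the estimates hold on $[z_-,z]$ with $\zeta-z_-$ in place of $z_+-\zeta$, and $\operatorname{Hess}K_-(z)(v_-,v_-)$ is given by the last display with integrals over $[z_-,z]$. It is negative. Finally $K_+(z)+K_-(z)=\frac12A$, so Lemma~\ref{lem:convex} gives $\operatorname{Hess}K_\pm(z)(v_\mp,v_\mp)>-\operatorname{Hess}K_\mp(z)(v_\mp,v_\mp)>0$.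
\end{proof}

\section{The exponential map on small segments has degree one}\label{sec:degree}

Let $F(V,t)=\gamma_V(t)$, a smooth map $S^2\times\mathbb{R}\to\mathbb{R}^3$, and write $F=(X,Y,Z)$. We recall the degree of a proper map. Let $F:M\to\Omega$ be a smooth map between oriented manifolds of the same dimension without boundary, with $\Omega$ connected, and suppose that $F$ is \emph{proper}: preimages of compact sets are compact. A point of $\Omega$ is a \emph{regular value} if the Jacobian $J$ of $F$ is nonzero at each of its preimages; this includes points without preimage. A regular value has finitely many preimages, and the sum of the signs of $J$ over them is an integer $\deg F$ that is the same for all regular values. By Sard's theorem the other values form a set of measure zero.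

The set of all small segments with $p,q>0$ is not a good domain over the region $X,Y>0$: as $t\uparrow P(V)$ the pair $(V,t)$ leaves the domain while $F(V,t)$ converges to a point of the region, so $F$ is not proper. These limit points lie in the plane $Z=0$, and we avoid them by working above it. Put $\Omega=\{X>0,Y>0,Z>0\}$ and
\[
\mathcal{S}=\{(V,t):V\in S^2\text{ typical},\ p,q>0,\ 0<t<P(V),\ Z(V,t)>0\}.
\]
This set is open in $S^2\times\mathbb{R}$ because $P$ is continuous, and $F(\mathcal{S})\subset\Omega$ by \eqref{eq:motion}. Orient $S^2$ by its area form $\omega$, which equals $dp\wedge dq/c_0$ where $c_0\ne0$, and define $J$ by $F^*(dx\wedge dy\wedge dz)=J\,\omega\wedge dt$.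

\subsection*{The sign of the Jacobian}

Let $\mathcal{S}^*=\{(V,t)\in\mathcal{S}:c_0\ne0,\ c(t)\neq0\}$, the segments that neither start nor end at a turning point. It is open, and it is dense in $\mathcal{S}$ because $\{c_0=0\}$ is nowhere dense in $S^2$ and the turning times of a typical geodesic are discrete.

\begin{proposition}\label{prop:jac}
$J>0$ on $\mathcal{S}^*$, and $J\ge0$ on $\mathcal{S}$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.37,yscale=0.85]
\draw[dotted] (-0.5,1)--(31,1) node[right]{$z_+$};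
\draw[dotted] (-0.5,0.5)--(31,0.5) node[right]{$Z$};
\draw (-0.5,0)--(31,0) node[right]{$0$};
\draw[dotted] (-0.5,-1)--(31,-1) node[right]{$z_-$};
\draw[dashed,domain=0:6.283,samples=50] plot ({\x},{sin(\x r)});
\draw[very thick,domain=0:0.524,samples=20] plot ({\x},{sin(\x r)});
\draw[dashed,domain=0:6.283,samples=50] plot ({\x+8},{sin(\x r)});
\draw[very thick,domain=0:2.618,samples=30] plot ({\x+8},{sin(\x r)});
\draw[dashed,domain=0:6.283,samples=50] plot ({\x+16},{-sin(\x r)});
\draw[very thick,domain=0:3.665,samples=40] plot ({\x+16},{-sin(\x r)});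
\draw[dashed,domain=0:6.283,samples=50] plot ({\x+24},{-sin(\x r)});
\draw[very thick,domain=0:5.760,samples=50] plot ({\x+24},{-sin(\x r)});
\node at (3.1,-1.5) {I}; \node at (11.1,-1.5) {II};
\node at (19.1,-1.5) {III}; \node at (27.1,-1.5) {IV};
\end{tikzpicture}
\caption{The height of a geodesic as a function of time, drawn schematically over one period (dashed). The thick arcs are the four ways to go from height $0$ to a height $Z>0$ in less than one period: no turn (I), one turn at the top (II), one turn at the bottom (III), two turns (IV).}\label{fig:types}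
\end{figure}

\begin{proof}
Near a point of $\mathcal{S}^*$, the functions $(p,q,t)$ are coordinates because $c_0\neq0$. Since $\partial_tZ=c(t)\ne0$, so are $(p,q,Z)$. Regarding $X,Y$ as functions of $(p,q,Z)$,
\begin{equation}\label{eq:J}
dX\wedge dY\wedge dZ=\det\frac{\partial(X,Y)}{\partial(p,q)}\,dp\wedge dq\wedge dZ=c_0\,c(t)\det\frac{\partial(X,Y)}{\partial(p,q)}\ \omega\wedge dt .
\end{equation}

\emph{The four types.} Since $t<P$, there are at most two turning times in $(0,t)$, and $c$ changes sign at each. If $c_0c(t)<0$ there is exactly one turn, at $z_+$ if $c_0>0$ and at $z_-$ if $c_0<0$. If $c_0,c(t)>0$ there is no turn: after two turns, at $z_+$ and then at $z_-$, the path rises and reaches height $0$ only at time $P>t$, which would give $Z<0$. If $c_0,c(t)<0$ there are two turns, since without a turn $Z<0$. So the type (Figure~\ref{fig:types}) is determined by the signs of $c_0$ and $c(t)$, and it is locally constant on $\mathcal{S}^*$.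

\emph{The action.} Both $0$ and $Z$ lie in $(z_-,z_+)$. Let $I=\int g\,|dz|$ along the path, and $L_Z=\int_0^Zg\,d\zeta$. Then
\begin{center}
\begin{tabular}{cccll}
type & $c_0$ & $c(t)$ & $I$ & $\operatorname{Hess}I$\\ \hline
I & $+$ & $+$ & $L_Z$ & negative definite\\
II & $+$ & $-$ & $K_+(0)+K_+(Z)$ & indefinite\\
III & $-$ & $+$ & $K_-(0)+K_-(Z)$ & indefinite\\
IV & $-$ & $-$ & $K_-(0)+\frac12A+K_+(Z)=A-L_Z$ & positive definite
\end{tabular}
\end{center}
The identity in the last row holds because $K_-(0)+L_Z+K_+(Z)=\frac12A$. By \eqref{eq:motion}, $X=p\int e^{2z}|dz|/g$ and $Y=q\int e^{-2\alpha z}|dz|/g$ along the path. On each monotone piece these integrals are minus the partial derivatives of the corresponding summand of $I$, by \eqref{eq:dK}, by \eqref{eq:dA}, or, for $L_Z$, by differentiating a smooth integrand. Hence $(X,Y)=-\nabla I$ with $Z$ fixed, and $\det\frac{\partial(X,Y)}{\partial(p,q)}=\det\operatorname{Hess}I$.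

\emph{The last column.} We have $U<1$ on $[0,Z]$ and $Z>0$, so integrating \eqref{eq:concave} shows that $\operatorname{Hess}L_Z$ is negative definite. This settles type I, and with Lemma~\ref{lem:convex} it settles type IV. In type II, Lemma~\ref{lem:key} applied at $z=0$ and at $z=Z$ shows that $\operatorname{Hess}I$ is negative on $v_+$ and positive on $v_-$; in type III it is negative on $v_-$ and positive on $v_+$. A symmetric $2\times2$ matrix has positive determinant if it is definite and negative determinant if its form takes both signs. So $c_0\,c(t)\det\operatorname{Hess}I>0$ in all four rows, and \eqref{eq:J} gives $J>0$. Density of $\mathcal{S}^*$ gives $J\ge0$ on $\mathcal{S}$.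
\end{proof}

\begin{remark}
Monotonicity of the period cannot be avoided: Theorem~\ref{thm:A} forces $P'\le0$. Suppose $P'(w)>0$, and take $V$ with $p^\alpha q=e^w$ and $c_0<0$. For $t$ slightly below $P(V)$ the segment has type IV with $Z$ small, so $\operatorname{Hess}I$ is close to $\operatorname{Hess}A$, and $J(V,t)<0$ by Lemma~\ref{lem:convex}. But $J(V,t')\sim t'^2>0$ as $t'\to0$, so $J(V,t')=0$ for some $t'\in(0,t)$. By the Gauss lemma the kernel of $dF$ is tangent to $S^2$, so $\gamma_V(t')$ is conjugate to $o$, and the small segment $\gamma_V|_{[0,t]}$ does not minimize.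
\end{remark}

\subsection*{Properness}

\begin{proposition}\label{prop:proper}
The map $F:\mathcal{S}\to\Omega$ is proper.
\end{proposition}

\begin{proof}
Let $Q\subset\Omega$ be compact, let $M\ge1$ bound the coordinates on $Q$, and let $(V_n,t_n)\in\mathcal{S}$ with $F(V_n,t_n)\in Q$. We bound first the heights, then the lengths. Fix $n$ and let $z$ be the height of $\gamma_{V_n}$ on $[0,t_n]$; thus $z(0)=0$ and $0<z(t_n)\le M$.

If $\max z>M+1$, the maximum is attained at an interior time $s$, so $c(s)=0$. Since $z(s)>0\ge z_-$ we have $z(s)=z_+$, and $s\ge z(s)>1$ because $|z'|\le1$. As $x'>0$, Lemma~\ref{lem:turn}(a) gives $M\ge X\ge\int_{s-1}^sx'\ge e^{-2}\sqrt{\alpha/(1+\alpha)}\,e^{z(s)}$. If $\min z<-1$, the minimum is attained at an interior time $s>1$ with $z(s)=z_-$, and Lemma~\ref{lem:turn}(b) gives $M\ge Y\ge e^{-2\alpha}(1+\alpha)^{-1/2}e^{-\alpha z(s)}$. So $|z|\le R$ on $[0,t_n]$, with $R$ depending only on $M$ and $\alpha$.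

Since $t_n<P(V_n)$, there are at most two turning times in $(0,t_n)$. So $z$ has at most three monotone pieces, and $\int_0^{t_n}|c|\,dt\le6R$. Using $a=e^{-z}x'$, $b=e^{\alpha z}y'$ and $a,b,|c|\le1$,
\[
t_n=\int_0^{t_n}(a^2+b^2+c^2)\,dt\le\int_0^{t_n}(a+b+|c|)\,dt\le(e^R+e^{\alpha R})M+6R .
\]

Pass to a subsequence with $V_n\to V$ and $t_n\to t\ge0$. Then $F(V,t)\in Q$. From $X,Y>0$ and \eqref{eq:motion} we get $t>0$ and $p,q>0$. From $Z>0$ we see that $V$ is not the equilibrium, along which $z\equiv0$. So $V$ is typical, and $t\le P(V)$ by continuity of $P$. Finally $t\ne P(V)$, because $Z(V,P(V))=0$. Thus $(V,t)\in\mathcal{S}$.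
\end{proof}

\subsection*{The degree}

To compute the degree we may choose the target. A point just off the $z$-axis can only be reached without a turn, since by Lemma~\ref{lem:turn} a turn costs a definite amount of horizontal motion; and for segments without a turn the action is concave, so its gradient is injective.

\begin{proposition}\label{prop:degree}
Every regular value of $F:\mathcal{S}\to\Omega$ has exactly one preimage.
\end{proposition}

\begin{proof}
Let $\delta=\min\big(e^{-1}\sqrt{\alpha/(1+\alpha)},\ e^{-2\alpha}(1+\alpha)^{-1/2}\big)$, let $0<X,Y<\delta$, and let $(V,t)\in\mathcal{S}$ be a preimage of $(X,Y,1)$. Suppose $c(s)=0$ for some $s\in[0,t]$. The heights $0$ and $1$ are attained, so $z_-\le0$ and $z_+\ge1$. If $z(s)=z_+$, then $s\ge1$, and Lemma~\ref{lem:turn}(a) on $[s-1,s]$ gives $X\ge e^{-1}\sqrt{\alpha/(1+\alpha)}$. If $z(s)=z_-$, then $t-s\ge1$, and Lemma~\ref{lem:turn}(b) on $[s,s+1]$ gives $Y\ge e^{-2\alpha}(1+\alpha)^{-1/2}$. Both contradict the choice of $\delta$. So $c>0$ on $[0,t]$, the pair $(V,t)$ lies in $\mathcal{S}^*$ and has type I, and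 $(X,Y)=-\nabla L_1(p,q)$.

The point $(p,q)$ lies in $D=\{p,q>0:U(0)<1,\ U(1)<1\}$, the intersection of a quadrant with two elliptic disks, which is convex. On $D$ we have $U<1$ on $[0,1]$ by convexity of $U$ in $\zeta$, so $\operatorname{Hess}L_1$ is negative definite on $D$ by \eqref{eq:concave}. Then $\nabla L_1$ is injective on $D$: for distinct $\xi,\xi'\in D$, the function $s\mapsto\langle\nabla L_1(\xi+s(\xi'-\xi)),\xi'-\xi\rangle$ is strictly decreasing on $[0,1]$. The pair $(p,q)$ determines $V$, as $c_0>0$, and $t=\int_0^1d\zeta/g$. So $(X,Y,1)$ has at most one preimage, and $J>0$ there.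

Some such point has a preimage. Take $p=q=\eta$ small and $c_0=\sqrt{1-2\eta^2}$. Then $(p,q)\in D$, $V$ is typical, and $\gamma_V$ rises without a turn to height $1$ at time $t=\int_0^1d\zeta/g\le P/2$. So $(V,t)\in\mathcal{S}$. The coordinates $X=\eta\int_0^1e^{2\zeta}d\zeta/g$ and $Y=\eta\int_0^1e^{-2\alpha\zeta}d\zeta/g$ tend to $0$ with $\eta$. For small $\eta$ the point $F(V,t)$ is thus a regular value with a single preimage, of sign $+1$. Since $\Omega$ is connected and $F$ is proper, $\deg F=1$. By Proposition~\ref{prop:jac}, every preimage of a regular value has sign $+1$, so there is exactly one.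
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Large segments do not minimize by Proposition~\ref{prop:large}. It remains to prove
\begin{equation}\label{eq:min}
d(o,F(V,t))=t
\end{equation}
for typical $V$ and $0<t\le P(V)$. By the reflections we may assume $p,q>0$.

\emph{Generic points of $\mathcal{S}$.} Let $(V,t)\in\mathcal{S}$ be such that $F(V,t)=(X,Y,Z)$ is a regular value of $F:\mathcal{S}\to\Omega$. By (R1) there is a minimizer $\gamma_{V'}|_{[0,t']}$ from $o$ to this point. Since $X,Y>0$, the first two components of $V'$ are positive; since $Z\neq0$, $V'$ is not the equilibrium. So $V'$ is typical. Proposition~\ref{prop:large} gives $t'\le P(V')$, and $t'\neq P(V')$ because $Z\ne0$. Hence $(V',t')\in\mathcal{S}$, and Proposition~\ref{prop:degree} gives $(V',t')=(V,t)$. This is \eqref{eq:min}.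

\emph{All of $\mathcal{S}$.} The values that are not regular form a null set. On $\mathcal{S}^*$ the map $F$ is a local diffeomorphism, so the preimage of that set in $\mathcal{S}^*$ is null and has dense complement in $\mathcal{S}^*$. As $\mathcal{S}^*$ is dense in $\mathcal{S}$, \eqref{eq:min} holds on a dense subset of $\mathcal{S}$, and by (R2) on all of $\mathcal{S}$.

\emph{Small segments that end below the plane $z=0$.} Let $t<P(V)$ and $Z(V,t)<0$. Reverse $\gamma_V|_{[0,t]}$, left-translate its new starting point to $o$, and apply the reflection $(x,y,z)\mapsto(-x,-y,z)$. Reversal changes the signs of all three components of the velocity, left translation preserves them, and the reflection changes the signs of the first two. The result is the segment of length $t$ with initial vector $(a(t),b(t),-c(t))$. This vector has the same $m$ as $V$, so it is typical with the same period. Left translations add a constant to $z$, so the final height is $-Z(V,t)>0$. The new segment lies in $\mathcal{S}$ and minimizes, and so does the original one.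

\emph{The remaining segments.} For typical $V$ the height is strictly monotone between turning times, so its zeros are discrete. Hence every $t\in(0,P(V)]$ is a limit of times $t_n<P(V)$ with $Z(V,t_n)\neq0$. By (R2), \eqref{eq:min} holds at $(V,t)$. \qed

\section{Cut times and the cut locus}\label{sec:proofB}

We prove Theorem~\ref{thm:B}, again taking $p,q>0$ when $pq\neq0$.

\emph{Part (1).} This is Proposition~\ref{prop:period}: on $S^2$, $m\to m_{\max}$ at the equilibria with $pq\neq0$, and $m\to0$ as $pq\to0$.

\emph{Part (2).} Theorem~\ref{thm:A} and Proposition~\ref{prop:planes} give the cut time for typical $V$ and for $pq=0$. Let $V$ be the equilibrium and $t\le P_0$. Choose typical $V_n\to V$. Since $P(V_n)>P_0\ge t$, the segments $\gamma_{V_n}|_{[0,t]}$ are small and minimize, so $\gamma_V|_{[0,t]}$ minimizes by (R2). With Proposition~\ref{prop:equil} this gives $t_c(V)=P_0$. All cut times at $o$ are at least $P_0$, and $P_0$ is attained; by homogeneity the injectivity radius is $P_0$.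

\emph{Small segments.} A small segment is shorter than its cut time, so by (R5) it is the unique minimizer and contains no point conjugate to its starting point. Every subsegment is a left translate of a small segment with the same period, so no two points of the segment are conjugate.

\emph{Endpoints of cut segments.} Call $\gamma_V|_{[0,t_c(V)]}$ with $p,q>0$ a \emph{cut segment}. By part (2) it is a perfect segment or the equilibrium segment of length $P_0$. Write $(p,q)=r(\cos\theta,\sin\theta)$ with $0<r\le1$ and $0<\theta<\pi/2$; every such pair occurs, with $c_0=\pm\sqrt{1-r^2}$. For $w<w_0$ put $n(w)=-f'(w)>0$. By \eqref{eq:dA} and \eqref{eq:average}, $n=-qA_q=\int_0^Pb^2\,dt$, and the endpoint $(-A_p,-A_q,0)$ of a perfect segment has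
\begin{equation}\label{eq:cutend}
(X,Y)=\frac{n(w)}r\Big(\frac{\alpha}{\cos\theta},\frac1{\sin\theta}\Big).
\end{equation}
This extends continuously to the equilibrium. Indeed $0<f=2\int g^2\,d\zeta/g\le(1-\min U)P$, which tends to $0$ as $w\to w_0$ by Lemma~\ref{lem:well}(a) and Proposition~\ref{prop:period}. So $P=f+(1+\alpha)n$ gives $n\to P_0/(1+\alpha)$, and we define $n(w_0)$ to be this limit. It equals $q^2P_0=\int_0^{P_0}b^2\,dt$ along the equilibrium geodesic, and \eqref{eq:cutend} becomes $X=\alpha n(w_0)/p=pP_0$, $Y=n(w_0)/q=qP_0$, the true endpoint.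

The endpoint determines $(p,q)$. First, $Y/X=\cot\theta/\alpha$ determines $\theta$. For fixed $\theta$ we have $w=\log(\cos^\alpha\theta\sin\theta)+(1+\alpha)\log r$, and $(p,q)\in W$ for $r<1$ because $U(0)=r^2<1$. By \eqref{eq:Pf},
\begin{equation}\label{eq:radial}
\frac{d\log(n/r)}{d\log r}=\frac{(1+\alpha)f''}{f'}-1=-\frac{P'}{f'}<0\qquad(0<r<1).
\end{equation}
So $n/r$, which is continuous on $(0,1]$, is strictly decreasing there, and \eqref{eq:cutend} determines $r$.

\emph{Part (3) for perfect segments.} Let $h$ be the endpoint of the perfect segment of $V=(p,q,c_0)$, and consider any minimizer from $o$ to $h$. Its length is at most its cut time. If it were smaller, then by (R5) this minimizer would be the only one, hence equal to the perfect segment, whose length is its cut time; this is a contradiction. The first two components of its initial vector are positive, since the first two coordinates of $h$ are. So it is a cut segment with endpoint $h$, and by the previous paragraph its initial vector is $(p,q,c_0)$ or $(p,q,-c_0)$. Both give minimizers to $h$, by Proposition~\ref{prop:large}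 and Theorem~\ref{thm:A}. They are distinct exactly when $c_0\ne0$.

When $c_0=0$ the two minimizers have merged, and this produces a conjugate point. Let $V=(p,q,0)$ be typical and $V_\epsilon=(p\sqrt{1-\epsilon^2},q\sqrt{1-\epsilon^2},\epsilon)$. By Proposition~\ref{prop:large}, the smooth functions $\epsilon\mapsto P(V_\epsilon)$ and $\epsilon\mapsto F(V_\epsilon,P(V_\epsilon))$ are even, so their derivatives vanish at $0$. By the chain rule the derivative of the second is $\partial_\epsilon\gamma_{V_\epsilon}(P(V))|_0+\gamma_V'(P(V))\,\partial_\epsilon P(V_\epsilon)|_0$. Hence the Jacobi field $\partial_\epsilon\gamma_{V_\epsilon}|_0$ of (R4) vanishes at time $P(V)$, and $\gamma_V(P(V))$ is conjugate to $o$.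

\emph{Part (4).} By part (2), the cut locus consists of the endpoints \eqref{eq:cutend}, placed in the plane $z=0$, and their reflections. Fix $\theta$. The value $r=1$ corresponds to $V=(\cos\theta,\sin\theta,0)$, where $n=N(\theta)$ and \eqref{eq:cutend} is $\beta(\theta)$. As $r\to0$ we have $w\to-\infty$ and $P\to\infty$. Once $P\ge1$, a period of the $P$-periodic function $b^2$ contains the unit time interval centered at a minimum of $z$, on which $b^2\ge e^{-\alpha}/(1+\alpha)$ by Lemma~\ref{lem:turn}(b). So $n\ge e^{-\alpha}/(1+\alpha)$ and $n/r\to\infty$. By \eqref{eq:radial} and continuity, $\lambda=n/(rN(\theta))$ takes every value in $[1,\infty)$ as $r$ decreases from $1$ to $0$, and no other. The endpoints with angle $\theta$ therefore fill exactly $\{\lambda\beta(\theta):\lambda\ge1\}$. The slope of $\beta(\theta)$ is $\cot\theta/\alpha$, which takes each value in $(0,\infty)$ exactly once, so each ray of the open quadrant meets $\beta$ exactly once. \qed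

\medskip
The proof also locates the two kinds of cut points. The points with $\lambda>1$ have $r<1$, so they are reached by the two minimizers with $c_0=\pm\sqrt{1-r^2}$. The points of the curve $\beta$ have $r=1$, and they are conjugate to $o$ by part (3) and Proposition~\ref{prop:equil}.

\begin{thebibliography}{9}

\bibitem{Coi}
Matei P. Coiculescu, \emph{An Interpolation from Sol to Hyperbolic Space}, arXiv:2005.06430 (2020).

\bibitem{dC}
do Carmo, \emph{Riemannian Geometry}.

\end{thebibliography}
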